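# Percolation in internal isoperimetric dimension greater than one: counting cuts by contraction

## 1. Percolation on an exhaustion by expanders

Let $G=(V,E)$ be a connected, locally finite graph. Bernoulli-$p$ bond percolation keeps each edge independently with probability $p$. Kept edges are called open, the others closed; we write $\mathbb P_p$ for the law and $q=1-p$. A cluster is a connected component of the open subgraph, and $K(x)$ is the cluster of $x$. For infinite $G$ the uniqueness threshold is
$$p_u=p_u(G)=\inf\{p\in[0,1]:\text{ there is a unique infinite cluster }\mathbb P_p\text{-almost surely}\}.$$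
At $p=1$ there is exactly one infinite cluster. So the question is whether a unique infinite cluster also exists at some $p<1$, and we ask which isoperimetric information guarantees this.

Some conventions. For a set $X$ of vertices, $\partial X=\partial_E X$ is the set of edges with exactly one endpoint in $X$. An edge lies in $\partial X$ exactly when the indicator of $X$ differs at its two ends; hence $\partial(X\triangle Y)=\partial X\triangle\partial Y$, and the boundary of the whole vertex set is empty. A vertex set is called connected if it induces a connected subgraph. An exhaustion of $V$ is a sequence $V_1\subseteq V_2\subseteq\cdots$ of finite connected sets with union $V$; then $G_n$ is the subgraph induced by $V_n$, and $K_n(x)$ is the cluster of $x$ when only the edges of $G_n$ are used.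

**Definition (tight cut).** A tight cut of a finite connected graph $H$ is a partition $\{A,V_H\setminus A\}$ of its vertices into two nonempty connected sets. Its size is $|\partial A|$. It separates $x$ from $y$ if they lie on different sides.

For example, a tight cut of a tree is the same thing as an edge. A tight cut of a cycle is a pair of distinct edges.

**Lemma 1 (distinct clusters give a closed tight cut).** Let $H$ be a finite connected graph with a percolation configuration, and let $x,y$ lie in different clusters. Then there is a tight cut with $K(y)$ on one side, $K(x)$ on the other, and all its edges closed.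

*Proof.* Let $B$ be the component of $V_H\setminus K(x)$ that contains $y$. It contains $K(y)$, because $K(y)$ is connected and disjoint from $K(x)$. It is connected. Its complement is $K(x)$ together with the other components of $V_H\setminus K(x)$, and each of these is adjacent to $K(x)$ because $H$ is connected; so the complement is connected. An edge leaving $B$ cannot end in another component, so it ends in $K(x)$. It joins the open cluster $K(x)$ to a vertex outside it, so it is closed. $\square$

The next lemma reduces everything to counting tight cuts.

**Lemma 2 (from cut counts to uniqueness).** Let $G$ be infinite, connected and locally finite, with an exhaustion $(V_n)$. Suppose there are numbers $b_m\ge0$ and a function $h:[1,\infty)\to(0,\infty)$ with $h(r)\to\infty$ such that, for every $n$,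

* for all distinct $x,y\in V_n$, at most $b_m$ tight cuts of $G_n$ of size $m$ separate $x$ from $y$, for every $m\ge1$;
* every tight cut of $G_n$ with at least $r$ vertices on each side has at least $h(r)$ edges.

If $\sum_{m\ge1}b_mq^m<1$, then $\mathbb P_p$-a.s. there is exactly one infinite cluster. Moreover, for all $n$, all $r\ge1$ and all $x,y\in V_n$,
$$\mathbb P_p\big(K_n(x)\ne K_n(y),\ |K_n(x)|\ge r,\ |K_n(y)|\ge r\big)\le\delta_r:=\sum_{m\ge h(r)}b_mq^m .$$

*Proof.* A given tight cut of size $m$ is entirely closed with probability $q^m$. Lemma 1 in $G_n$ and a union bound give, for distinct $x,y\in V_n$,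
$$\mathbb P_p(x,y\text{ not connected in }G_n)\le\sigma:=\sum_{m\ge1}b_mq^m<1 .$$
If moreover both clusters have at least $r$ vertices, the closed cut of Lemma 1 has at least $r$ vertices on each side, hence at least $h(r)$ edges. The same union bound gives the displayed inequality (for $x=y$ the event is empty). Since $\sum b_mq^m$ converges and $h(r)\to\infty$, we have $\delta_r\to0$.

*Existence.* Any two vertices are connected in $G$ with probability at least $1-\sigma$. Fix $x$ and distinct vertices $y_1,y_2,\dots$. By Fatou's lemma, $\mathbb P_p(x\leftrightarrow y_i\text{ for infinitely many }i)\ge\limsup_i\mathbb P_p(x\leftrightarrow y_i)\ge1-\sigma>0$, and on this event $K(x)$ is infinite. Whether an infinite cluster exists does not depend on the state of finitely many edges: opening an edge does not destroy an infinite cluster, and closing one splits a cluster into at most two parts, one of them infinite. By Kolmogorov's 0–1 law an infinite cluster exists a.s.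

*Uniqueness.* Fix $x,y$ and suppose they lie in distinct infinite clusters of $G$. Since $K_n(x)\uparrow K(x)$ and $K_n(y)\uparrow K(y)$, for every $r$ the event of the displayed inequality holds for all large $n$. By Fatou, this has probability at most $\delta_r$, for every $r$; hence probability $0$. The vertex set is countable, so we may take the union over all pairs. $\square$

Here is the case in which counting cuts is easy.

**Proposition 1.** Let $G$ be infinite and connected with all degrees at most $\Delta$. Suppose there are $c>0$ and an exhaustion with $|\partial_{G_n}K|\ge c|K|$ for all $n$ and all $K\subseteq V_n$ with $|K|\le|V_n|/2$. Then there is $q_0>0$ such that for all $p\in[1-q_0,1]$ there is a.s. exactly one infinite cluster. In particular $p_u<1$.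

*Proof.* The number of connected sets of size $t$ containing a given vertex is at most $\Delta^{2t}$: choose a spanning tree of the set and walk around it from the given vertex, crossing each tree edge twice. This walk has $2(t-1)$ steps, it determines the set, and there are at most $\Delta^{2(t-1)}$ such walks.

A tight cut of size $m$ separating $x$ from $y$ is determined by its smaller side, which contains $x$ or $y$, is connected, and has $t$ vertices with $ct\le m$. So we may take $b_m=2\sum_{1\le t\le m/c}\Delta^{2t}\le2(m/c)\Delta^{2m/c}$ in Lemma 2. We may take $h(r)=cr$. This $b_m$ grows at most exponentially, so $\sum_mb_mq^m\le\frac12$ for all small enough $q$. $\square$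

**Example.** Let $W_i$ be the $i$-th level of the binary tree, $|W_i|=2^i$. Add on each $W_i$ a graph of maximum degree at most $3$ such that every $L\subseteq W_i$ has at least $\eta\min(|L|,|W_i\setminus L|)$ boundary edges inside $W_i$, where $0<\eta\le1$ does not depend on $i$ (expander families with $2^i$ vertices exist, by a textbook theorem). Let $V_n=W_0\cup\dots\cup W_n$, $n\ge 1$. We check the hypothesis with $c=\eta/7$. Let $|K|\le|V_n|/2<2^n$ and $k_i=|K\cap W_i|$. Of the tree edges between $W_i$ and $W_{i+1}$, exactly $2k_i$ have their upper end in $K$ and $k_{i+1}$ have their lower end in $K$, so at least $|2k_i-k_{i+1}|$ of them lie in $\partial K$. Call level $i$ crowded if $k_i>\frac34 2^i$. If level $n$ is crowded, the other levels contain fewer than $2^n/4$ points of $K$, so $|\partial K|\ge k_n-2k_{n-1}>\frac342^n-\frac122^n>|K|/4$. Otherwise, non-crowded levels have $2^i-k_i\ge k_i/3$, so they contain in total at most $(3/\eta)|\partial K|$ points of $K$. If there is a crowded level, let $\beta<n$ be the largest one. All crowded levels together have at most $2^{\beta+1}$ points of $K$. Level $\beta+1$ is not crowded. If $k_{\beta+1}\ge2^\beta$, there are at least $\eta2^{\beta+1}/4$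 boundary edges inside $W_{\beta+1}$; if $k_{\beta+1}<2^\beta$, there are more than $\frac322^\beta-2^\beta$ tree edges in $\partial K$. Either way $|\partial K|\ge\eta2^\beta/2$, so the crowded levels contain at most $(4/\eta)|\partial K|$ points. Altogether $|K|\le(7/\eta)|\partial K|$.

What changes if boundaries are only as large as a *power* of the volume?

## 2. Power isoperimetry, and counting by volume versus counting by boundary

**Definition ($d$-dimensional isoperimetric inequality).** A finite graph $H$ satisfies it with constant $c>0$ if $|\partial K|\ge c|K|^{(d-1)/d}$ for every (nonempty) $K\subseteq V_H$ with $|K|\le|V_H|/2$.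

**Definition (internal isoperimetric dimension).** For an infinite, connected, locally finite graph $G$, it is the supremum of those $d$ for which there are $c>0$ and an exhaustion $(V_n)$ by finite connected sets such that every $G_n$ satisfies the $d$-dimensional inequality with constant $c$.

The boundary of $K$ is taken in $G_n$, not in $G$; this is the meaning of "internal".

**Example ($\mathbb Z$).** Finite connected sets are intervals, and a nonempty proper subset of a path has boundary at least $1$, so $d=1$ is allowed. No $d>1$ is: the first half of a path with $M$ vertices has boundary $1$ and volume $\lfloor M/2\rfloor$, which is unbounded along an exhaustion. So the internal dimension is $1$. For $p<1$ all clusters are finite a.s., so $p_u=1$.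

**Example ($\mathbb Z^2$).** The $N\times N$ box satisfies the $2$-dimensional inequality with $c=1/\sqrt2$. Let $|K|\le N^2/2$. A row or column that meets $K$ but is not contained in $K$ contributes an edge to $\partial K$. If no row or column is contained in $K$ and $K$ meets $\rho$ rows and $\gamma$ columns, then $|\partial K|\ge\rho+\gamma\ge2\sqrt{\rho\gamma}\ge2\sqrt{|K|}$. If some row is contained in $K$, every column meets $K$, and at most $N/2$ columns are contained in $K$, so $|\partial K|\ge N/2\ge\sqrt{|K|/2}$. The same holds with rows and columns exchanged. So the internal dimension is at least $2$.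

**Example (why "internal").** Join two copies of $\mathbb Z^3$ by one edge. Boundaries in the two copies add, so every finite $K$ still satisfies $|\partial K|\ge c|K|^{2/3}$ in the infinite graph, because $u^{2/3}+v^{2/3}\ge(u+v)^{2/3}$. But let $p<1$. Either there is a.s. no infinite cluster, or both copies a.s. contain one; in the second case the joining edge is closed with probability $1-p>0$, and then there are at least two. So $p_u=1$: large boundaries in $G$ itself are not enough.

Hutchcroft and Tointon, "Non-triviality of the phase transition for percolation on finite transitive graphs", arXiv:2104.05607 (2021), is the source of the following conjecture: every infinite, connected, bounded degree graph with internal isoperimetric dimension strictly greater than $1$ has $p_u<1$. It is known that a dimension strictly greater than $6+2\sqrt7$ suffices. The conjecture is true, and the degree bound is not needed.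

**Theorem 1.** Let $G$ be infinite, connected, locally finite, with internal isoperimetric dimension $>1$. Then there is $q_0>0$ such that for every $p\in[1-q_0,1]$ there is $\mathbb P_p$-a.s. exactly one infinite cluster. In particular $p_u(G)\le1-q_0<1$.

Try the proof of Proposition 1. Put $a=(d-1)/d<1$. The smaller side of a tight cut of size $m$ now has up to $(m/c)^{1/a}$ vertices, and counting all connected sets of this volume gives
$$b_m=2\sum_{t\le(m/c)^{1/a}}\Delta^{2t},$$
which (for $\Delta\ge2$) is at least $\Delta^{2\lfloor(m/c)^{1/a}\rfloor}$. Since $1/a>1$, the series $\sum b_mq^m$ diverges for every $q>0$. Lemma 2 needs a bound of the form $C^m$, uniform in the volume: we must count sets by their boundary, not by their volume. In the plane one does this with dual circuits, because the edges of a tight cut hang together. In a general graph they do not: the two edges of a tight cut of a long cycle may be arbitrarily far apart. On the cycle with $M$ vertices there are exactly $t$ intervals of length $t<M$ containing a given vertex, all with boundary $2$; so a bound depending only on the size of the cut is false for $d=1$, and the argument must use $d>1$ quantitatively.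

## 3. Sampling a cut by contracting the smallest class

To show that a family has at most $e^{Cn}$ members, it is enough to produce each member $A$ from one random experiment with probability at least $e^{-Cn}$, by events that are disjoint for different $A$. The experiment is to merge vertices across random edges, hoping never to use an edge of $\partial A$. If we always process a *smallest* class $v$, then $|\partial v|\ge c|v|^a$, and, as we shall see, a fixed edge of $\partial A$ is endangered at most twice while $|v|$ is in a fixed dyadic range $[2^j,2^{j+1})$. Each time the danger is about $1/|\partial v|\lesssim2^{-aj}$. The sum over $j$ is a convergent geometric series exactly because $a>0$. The proof makes this precise, including the case in which most of $\partial v$ lies in $\partial A$.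

Let $g(u)=\frac{\log u}{u-1}$ for $u>1$ and $g(1)=1$. As a chord slope of the concave function $\log$, $g$ is positive, continuous and decreasing on $[1,\infty)$. For $u\ge2$ we have $g(u)\le2(\log u)/u$, so for $a\in(0,1)$ and $c>0$
$$S_0=\sum_{j\ge0}g\big(\max(1,c2^{aj})\big)<\infty .$$
For $a=0$ this series diverges, as the cycle example requires. We also need an elementary bound: for integers $0\le m<D$,
$$-\log(1-m/D)\le m\,g(D).\tag{1}$$
If $m=0$ this is trivial, and $D=1$ forces $m=0$. If $D\ge2$ and $m\ge1$, put $y=m/D\le1-1/D$. The function $-\log(1-y)/y$ is increasing, so it is at most its value at $1-1/D$, which is $\frac{D\log D}{D-1}=D\,g(D)$. Multiply by $y=m/D$.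

**Lemma 3 (counting cuts by contraction).** Let $d>1$, $a=(d-1)/d$, and let $H$ be a finite connected graph with $M$ vertices satisfying the $d$-dimensional inequality with constant $c$. Let $x\in V_H$, $n\ge1$, $1\le t\le M/2$. Let $\mathcal A_{n,t}(x)$ be the family of sets $A\ni x$ with $|A|=t$, $A$ and $V_H\setminus A$ connected, and $|\partial A|=n$. Then $|\mathcal A_{n,t}(x)|\le e^{2S_0n}$.

**The experiment.** Run the following process on partitions of $V_H$, starting from singletons. While some class has size $<t$, let $v$ be a class of minimal size (ties broken by a fixed rule), choose an edge uniformly from $\partial v$, and merge $v$ with the class containing the other endpoint. All classes are connected, and the process stops after at most $M-1$ steps. A processed class satisfies $|v|<t\le M/2$; it is a proper nonempty subset of a connected graph, so $D_v:=|\partial v|\ge\max(1,c|v|^a)$.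

By hand, on the cycle with vertices $1,2,3,4$, with $t=2$, $x=1$, ties broken by the smallest label, and $A=\{1,2\}$: first $v=\{1\}$, and we need the edge $12$ rather than $14$; then $v=\{3\}$, and we need $34$ rather than $23$; then all classes have size $2$ and we stop. So $A$ is produced with probability $\frac14$, and by the same reasoning so is $\{1,4\}$.

**Step 1: processed classes of one scale are disjoint.** This step bounds how often an edge is endangered. Say $v$ has level $j$ if $2^j\le|v|<2^{j+1}$. By minimality, $v$ is merged with a class of size at least $|v|$, so the new class has size at least $2|v|\ge2^{j+1}$. A class processed later is either disjoint from $v$ or contains this new class, and in the second case it is not of level $j$. So processed classes of the same level are pairwise disjoint.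

**Step 2: good runs for different sets are disjoint events.** This gives the upper bound on a sum of probabilities. Fix $A\in\mathcal A_{n,t}(x)$ and call the run $A$-good if no chosen edge lies in $\partial A$. While the run is good, every class lies in $A$ or in $V_H\setminus A$, since merging across an edge not in $\partial A$ preserves this property. If it is good to the end, the class of $x$ is contained in $A$ and has size at least $t=|A|$, so it equals $A$. Thus the final partition determines $A$, and
$$\sum_{A\in\mathcal A_{n,t}(x)}\mathbb P(A\text{-good})\le1.\tag{2}$$

**Step 3: a step never fails with certainty, and its cost is controlled.** Suppose $v$ is processed while the run is good (that is, no earlier step was bad), and put $n_v=|\partial v\cap\partial A|$. Then $v$ lies inside one of $A$, $V_H\setminus A$, and it is a proper subset of it because $|v|<t\le\min(|A|,|V_H\setminus A|)$. That side is connected, so some edge of $\partial v$ stays inside that side and is not in $\partial A$. Hence $n_v<D_v$. Given the past, this step stays good with probability $1-n_v/D_v>0$. If $v$ has level $j$, then $D_v\ge\max(1,c2^{aj})$, and (1) with the monotonicity of $g$ gives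
$$-\log(1-n_v/D_v)\le n_v\,g\big(\max(1,c2^{aj})\big).$$
By Step 1, each edge of $\partial A$ lies in $\partial v$ for at most two processed classes $v$ of level $j$: each of its endpoints is in at most one of them. So $\sum_{v\text{ of level }j}n_v\le2n$. Summing over levels, along every run the product $\Pi$ of the factors $1-n_v/D_v$ over the steps taken while the run is good satisfies
$$\Pi\ge e^{-2S_0n}.\tag{3}$$

**Step 4: from the path-wise bound to a probability.** The factors are random, since $v$ depends on the past, so we use a martingale. Let $M_i$ be the product of $(1-n_v/D_v)^{-1}$ over the first $i$ steps if these are all good, and $M_i=0$ otherwise; after the process stops, $M_i$ stays constant. The next factor is determined by the past, and the next step is good with conditional probability equal to the reciprocal of that factor, so $(M_i)$ is a martingale with $M_0=1$. At the end it equals $\Pi^{-1}\mathbf 1_{A\text{-good}}$. By (3),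
$$1=\mathbb E\big[\mathbf 1_{A\text{-good}}\,\Pi^{-1}\big]\le e^{2S_0n}\,\mathbb P(A\text{-good}).$$
So $\mathbb P(A\text{-good})\ge e^{-2S_0n}$ for each $A\in\mathcal A_{n,t}(x)$, and (2) gives $|\mathcal A_{n,t}(x)|\le e^{2S_0n}$. $\square$

## 4. A unique infinite cluster in internal dimension above one

*Proof of Theorem 1.* By the definition of the supremum there are $d>1$, $c>0$ and an exhaustion such that every $G_n$ satisfies the $d$-dimensional inequality with constant $c$. Put $a=(d-1)/d\in(0,1)$. We verify the two hypotheses of Lemma 2.

**Step 1: the number of cuts.** Let $x\ne y$ in $V_n$, and consider a tight cut of $G_n$ of size $m$ that separates them. Its smaller side (either side, if they are equal) has $t\le|V_n|/2$ vertices, contains $x$ or $y$, and satisfies $ct^a\le m$, so $t\le(m/c)^{1/a}$. For each choice of $t$ and of the vertex $x$ or $y$, Lemma 3 allows at most $e^{2S_0m}$ cuts. So we may take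
$$b_m=2(m/c)^{1/a}e^{2S_0m},$$
which does not depend on $n,x,y$.

**Step 2: cuts with two large sides are large.** If both sides have at least $r$ vertices, the inequality for the smaller side shows that the cut has at least $h(r)=cr^a$ edges, and $h(r)\to\infty$ because $a>0$.

**Step 3: conclusion.** The factor $(m/c)^{1/a}$ is polynomial, so we can choose $q_0\in(0,1)$ with $\sum_{m\ge1}2(m/c)^{1/a}(e^{2S_0}q_0)^m\le\frac12$. For every $p\ge1-q_0$ the series $\sum b_mq^m$ is at most $\frac12$, and Lemma 2 gives exactly one infinite cluster a.s. $\blacksquare$

## 5. Isoperimetric profiles and the series $\sum_j1/\varphi(2^j)$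

The proof used the power $c\,s^a$ only through the convergence of a series over dyadic scales. This suggests replacing the power by a general function. For nondecreasing $\varphi:[1,\infty)\to(0,\infty)$ put
$$\Phi_j=\max(1,\varphi(2^j)),\qquad S=S(\varphi)=\sum_{j\ge0}\frac1{\Phi_j},\qquad\kappa=10S+4 .$$
If $S<\infty$, then $\Phi_j\to\infty$, so $\varphi\to\infty$ and $\Phi_j=\varphi(2^j)$ for large $j$. Since also $1/\Phi_j\le1/\varphi(2^j)$, we see that $S<\infty$ if and only if $\sum_j1/\varphi(2^j)<\infty$. Equivalently $\int^\infty\frac{ds}{s\varphi(s)}<\infty$, because the integral over $[2^j,2^{j+1}]$ lies between $\log2/\varphi(2^{j+1})$ and $\log2/\varphi(2^j)$.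

**Definition (internal profile).** $G$ has internal profile at least $\varphi$ if there is an exhaustion by finite connected sets $V_n$ such that $|\partial_{G_n}K|\ge\varphi(|K|)$ for all $n$ and all nonempty $K\subseteq V_n$ with $|K|\le|V_n|/2$.

By Section 2, $\mathbb Z^2$ has internal profile at least $\sqrt{s/2}$, and $\mathbb Z$ has internal profile at least the constant $1$.

**Theorem 2.** Let $G$ be infinite, connected, locally finite, with internal profile at least $\varphi$ and $S(\varphi)<\infty$. Then for every $p\ge1-e^{-\kappa-1}$ there is a.s. exactly one infinite cluster. Hence $p_u\le1-e^{-10S-5}<1$. Moreover, for these $p$, all $n$, all $r\ge1$ and all $x,y\in V_n$,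
$$\mathbb P_p\big(|K_n(x)|,|K_n(y)|\ge r,\ K_n(x)\ne K_n(y)\big)\le2e^{-\varphi(r)} .$$

So the expected number of such pairs is at most $2|V_n|^2e^{-\varphi(r)}$. For $\varphi(s)=cs^{(d-1)/d}$ with $d>1$, take $r=(C\log|V_n|)^{d/(d-1)}$ with $C=3/c$ (and $|V_n|$ large enough that $r\ge1$): then $\varphi(r)=3\log|V_n|$ and the expectation is at most $2/|V_n|$. So, as $|V_n|\to\infty$, with high probability $G_n$ has at most one cluster of size at least $(C\log|V_n|)^{d/(d-1)}$.

Recall that $p_c$ is the infimum of those $p$ for which an infinite cluster exists a.s. The ordinary isoperimetric dimension is the supremum of those $d$ for which some $c>0$ satisfies $|\partial K|\ge c|K|^{(d-1)/d}$ for all finite nonempty $K\subset V$, with boundaries taken in $G$.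

**Theorem 3.** Let $G$ be infinite, connected, locally finite, with $|\partial K|\ge\varphi(|K|)$ for all finite nonempty $K\subset V$ and $S(\varphi)<\infty$. Then for all $p\ge1-e^{-\kappa-1}$ and $r\ge1$, $\mathbb P_p(r\le|K(x)|<\infty)\le2e^{-\varphi(r)}$ for every vertex $x$, and $p_c\le1-e^{-10S-5}<1$. In particular, ordinary isoperimetric dimension $>1$ implies $p_c<1$.

The last implication was asked about by Benjamini and Schramm in "Percolation beyond $\mathbb Z^d$".

**Theorem 4.** Let $\varphi$ be nondecreasing with $\varphi(16s)\le2\varphi(s)$ for $s\ge s_0$ and $\sum_j1/\varphi(2^j)=\infty$. Then there are $c>0$ and an infinite connected graph of maximum degree $\le3$ with internal profile at least $c\varphi$ for which all clusters are finite a.s. for every $p<1$. Thus $p_c=p_u=1$.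

Together: for $\varphi$ nondecreasing with $\varphi(16s)\le2\varphi(s)$ for large $s$, every infinite connected bounded degree graph with internal profile at least $c\varphi$ for some $c>0$ has $p_u<1$ if and only if $\sum_j1/\varphi(2^j)<\infty$. One direction is Theorem 2 applied to $c\varphi$, the other is Theorem 4. For example, let $\varphi(s)=\log s\,(\log\log s)^\gamma$ for large $s$ and constant before. For every real $\gamma$ this is nondecreasing from some point on, $\varphi(16s)/\varphi(s)\to1$, and $\varphi(2^j)$ is comparable to $j(\log j)^\gamma$. So this profile suffices if and only if $\gamma>1$, and the profile $\log s$ (the case $\gamma=0$) does not suffice.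

Does the argument of Section 3 reach this criterion? Its cost per cut edge and scale is $g(D)\approx(\log D)/D$, so it needs $\sum_j(\log\Phi_j)/\Phi_j<\infty$. For $\gamma=\frac32$ the terms are of order $\frac1{j(\log j)^{1/2}}$ and the series diverges, while $\sum1/\Phi_j$ converges. The logarithm comes from one place. If $n_v\le\frac34D_v$, then $-\log(1-n_v/D_v)$ is at most a constant times $n_v/D_v$. Only when $\partial v$ lies almost entirely in $\partial A$, up to $n_v=D_v-1$, can the cost reach $\log D_v$.

## 6. Contraction with a cut that is allowed to flip

When $\partial v$ lies mostly in $\partial A$, we change the target instead of taking the risk: replace $A$ by $A\triangle v$. This flip replaces the $n_v$ common edges by the other $D_v-n_v$ edges of $\partial v$, so the cut loses more than $D_v/2$ edges if $n_v>\frac34D_v$, and the flipped classes have total boundary at most $2n$. The price is that a run no longer determines $A$: one must also know which classes were flipped. The second half of the proof shows that the possible sets of flips number at most $e^{Cn}$ per run, because they form a connected structure.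

**Lemma 4 (sharp count of cuts).** Let $H$ be a finite connected multigraph without loops, $o\ne x$ vertices, and $\varphi$ nondecreasing with $S<\infty$. Assume $|\partial K|\ge\varphi(|K|)$ for each nonempty connected $K\subseteq V_H\setminus\{o\}$ with $|K|\le(|V_H|-1)/2$. Let $\mathcal A_n$ be the family of sets $A$ with $x\in A\not\ni o$, $A$ and $V_H\setminus A$ connected, $|\partial A|=n$. Then $|\mathcal A_n|\le e^{\kappa n}$ for $n\ge1$.

Multigraphs are allowed because Theorem 3 will need a contracted graph. Boundaries are sets of edges, so parallel edges count separately.

**Step 1: the process, and disjointness within a scale.** Let $N=|V_H|-1$. Start from singletons. For $i=1,\dots,N$, let $v_i$ be a smallest class *not containing $o$* (fixed tie-breaking), let $D_i=|\partial v_i|\ge1$, choose $e_i$ uniformly in $\partial v_i$, and merge $v_i$ with the class at the other end of $e_i$. Before step $i$ there are $N+2-i$ classes, of which $N+1-i\ge1$ avoid $o$; after step $N$ there is a single class. All classes are connected. For $i<N$ at least two classes avoid $o$ before step $i$, so $2|v_i|\le|V_H|-1$ and $D_i\ge\varphi(|v_i|)$. Give $i<N$ the level $j=\lfloor\log_2|v_i|\rfloor$; then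
$$D_i\ge\Phi_j .$$
The $v_i$ with $i<N$ of a fixed level are pairwise disjoint. Indeed, if $i<i'<N$ and $v_{i'}$ meets $v_i$, then $v_{i'}$ contains $v_i$ together with the class it was merged with. That class avoids $o$ because $v_{i'}$ does, so it has size at least $|v_i|$ by minimality, and $|v_{i'}|\ge2|v_i|$; the levels differ. The last index $N$ has no level and is treated separately.

**Step 2: the moving cut.** Let $A\in\mathcal A_n$ and $A_0=A$. At step $i$, before the merge, let $n_i=|\partial v_i\cap\partial A_{i-1}|$. If $n_i>\frac34D_i$, flip: $A_i=A_{i-1}\triangle v_i$. Otherwise $A_i=A_{i-1}$. Let $F=F_A$ be the set of flipped indices, and let $m_i=|\partial v_i\cap\partial A_i|$. After a flip $m_i=D_i-n_i<D_i/4$, so always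
$$m_i\le\tfrac34D_i .$$
For instance, if $A=\{w\}$ and $v_1=\{w\}$, then $n_1=D_1$, we flip, $A_1=\emptyset$, and nothing more happens: $F=\{1\}$.

Call the run $A$-good if $e_i\notin\partial A_i$ for all $i$. While the run is good, every class lies in $A_i$ or in its complement: a flip moves a whole class, and the merge uses an edge outside $\partial A_i$.

A flip changes the size of the cut by $D_i-2n_i<-D_i/2$. The size starts at $n$ and is never negative, so along every run
$$\sum_{i\in F}D_i\le2n.\tag{4}$$
A flip adds fewer than $D_i/4$ new edges to the cut, so by (4) the set $\Pi^*=\bigcup_{i\ge0}\partial A_i$ has at most $n+\frac n2=\frac32n$ edges.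

**Step 3: each $A$ has a good run with probability at least $2^{-8Sn}$.** By Step 1 an edge lies in $\partial v_i$ for at most two indices $i<N$ of a given level, so
$$\sum_{i<N\text{ of level }j}m_i\le2|\Pi^*|\le3n .$$
The last step costs nothing: if the run is good up to step $N-1$, there are only the two classes $v_N$ and its complement, each on one side of $A_{N-1}$, so $\partial A_{N-1}$ is $\emptyset$ or $\partial v_N$. In the first case $n_N=0$ and there is no flip; in the second $n_N=D_N$ and we flip. Either way $m_N=0$.

By convexity, $-\log(1-y)\le\frac43(\log4)\,y$ on $[0,\frac34]$ (compare with the chord from $0$ to $\frac34$). So, summing over the steps taken while the run is good,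
$$-\sum_i\log(1-m_i/D_i)\le\tfrac43\log4\sum_j\frac{3n}{\Phi_j}=8(\log2)\,Sn .$$
Both $v_i$ and $A_i$ are determined by $e_1,\dots,e_{i-1}$, so given the past, step $i$ is good with probability $1-m_i/D_i\ge\frac14$. As in Step 4 of Lemma 3, let $M_i=\prod_{l\le i}(1-m_l/D_l)^{-1}$ if the first $i$ steps are good and $M_i=0$ otherwise. This is a martingale with $M_0=1$, and $M_N\le2^{8Sn}\mathbf 1_{A\text{-good}}$. Taking expectations, $\mathbb P(A\text{-good})\ge2^{-8Sn}$. Summing over $A$,
$$|\mathcal A_n|\le2^{8Sn}\;\mathbb E\big[\#\{A\in\mathcal A_n:\text{the run is }A\text{-good}\}\big].\tag{5}$$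
It remains to bound the number of good $A$ for a fixed run.

**Step 4: a run and the set of flips determine $A$.** Fix a run, so that $v_1,\dots,v_N$ are fixed, and let $A$ be such that it is $A$-good. At the end there is one class, so $A_N\in\{\emptyset,V_H\}$. Since $o\notin A$ and no $v_i$ contains $o$, $A_N=\emptyset$. Hence $A$ is the symmetric difference of the $v_i$, $i\in F$, and $F$ determines $A$. Since $x\in A$, some $i\in F$ has $x\in v_i$.

**Step 5: the set of flips is connected.** This is what keeps the number of possible $F$ small. Let $\Gamma$ be the graph on $\{1,\dots,N\}$ in which two distinct indices $i,i'$ are adjacent iff $\partial v_i\cap\partial v_{i'}\ne\emptyset$. We show that $F$ is connected in $\Gamma$. Suppose $F=\mathcal C\sqcup\mathcal C'$ with both parts nonempty and no $\Gamma$-edge between them. For a set $\mathcal C$ of indices put $E(\mathcal C)=\bigcup_{i\in\mathcal C}\partial v_i$, and let $Z,Z'$ be the symmetric differences of the $v_i$ over $\mathcal C$ and over $\mathcal C'$. Then $E(\mathcal C)\cap E(\mathcal C')=\emptyset$, $\partial Z\subseteq E(\mathcal C)$, $\partial Z'\subseteq E(\mathcal C')$, and $A=Z\triangle Z'$, so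
$$\partial A=\partial Z\sqcup\partial Z'.$$
Since $\partial Z\subseteq\partial A$, the set $Z$ is a union of components of $H$ with the edges $\partial A$ removed. These components are $A$ and $V_H\setminus A$, because both are connected. So $\partial Z\in\{\emptyset,\partial A\}$, and likewise for $Z'$. As $\partial A\ne\emptyset$, exactly one of $\partial Z,\partial Z'$ is empty; after renaming, $\partial Z'=\emptyset$ and $\partial A=\partial Z\subseteq E(\mathcal C)$. Let $u$ be the first index in $\mathcal C'$. All flips before $u$ belong to $\mathcal C$, so $\partial A_{u-1}\subseteq E(\mathcal C)$, which is disjoint from $\partial v_u$. Thus $n_u=0$. But $u$ was flipped, so $n_u>\frac34D_u>0$, a contradiction.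

**Step 6: a weighted count of connected sets.** Let $\lambda=1+2S$ and $z=\frac12e^{-\lambda}$, so $2z=e^{-\lambda}$. For an edge $e$, at most two indices of each level, plus possibly $N$, satisfy $e\in\partial v_i$. Using $e^{-u}\le\frac1{eu}$ for $u>0$,
$$\sum_{i:\,e\in\partial v_i}(2z)^{D_i}\le2\sum_je^{-\lambda\Phi_j}+e^{-\lambda}\le\frac{2S}{e(1+2S)}+\frac1e\le1.\tag{6}$$
Let $T_m(i_0)$ be the sum of $z^{\sum_{i\in F}D_i}$ over all $\Gamma$-connected $F\ni i_0$ with $|F|\le m$. We claim
$$T_m(i_0)\le(2z)^{D_{i_0}}\qquad(m\ge1).\tag{7}$$
For $m=1$ the left side is $z^{D_{i_0}}$. Let $m\ge2$. Given $F$, the set $F\setminus\{i_0\}$ splits into $\Gamma$-components $\mathcal C$, each with at most $m-1$ elements. Each contains a $\Gamma$-neighbor of $i_0$, so $E(\mathcal C)\cap\partial v_{i_0}\ne\emptyset$. For two different components the sets $E(\cdot)$ are disjoint, since there is no $\Gamma$-edge between them. So we can assign to each $\mathcal C$ the first edge $e$ of $E(\mathcal C)\cap\partial v_{i_0}$ in some fixed order, and these edges are distinct; we also record the smallest $i\in\mathcal C$ with $e\in\partial v_i$. Thus $F$ is encoded by giving, for each edge $e\in\partial v_{i_0}$, either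 nothing or an index $i$ with $e\in\partial v_i$ and a $\Gamma$-connected set containing $i$ with at most $m-1$ elements. Weights multiply, so
$$T_m(i_0)\le z^{D_{i_0}}\prod_{e\in\partial v_{i_0}}\Big(1+\sum_{i:\,e\in\partial v_i}T_{m-1}(i)\Big)\le z^{D_{i_0}}2^{D_{i_0}},$$
by (7) for $m-1$ and (6).

**Step 7: conclusion.** The indices $i$ with $x\in v_i$ number at most one per level, plus possibly $N$. By the estimate in (6), the sum of $(2z)^{D_i}$ over them is at most $1$. So by (7) the total weight of all $\Gamma$-connected $F$ containing such an index is at most $1$. By Steps 4 and 5 every good $A$ yields a different such $F$, and by (4) its weight is at least $z^{2n}$. So a fixed run is good for at most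
$$z^{-2n}=4^ne^{(2+4S)n}$$
sets $A$. With (5),
$$|\mathcal A_n|\le\exp\{n[(8\log2+4)S+2+2\log2]\}\le e^{(10S+4)n}=e^{\kappa n}.\qquad\square$$

## 7. Uniqueness and finite clusters under a summable profile

*Proof of Theorem 2.* We apply Lemma 2 with $b_m=e^{\kappa m}$ and $h=\varphi$. Let $x\ne y$ in $V_n$, and take $H=G_n$, $o=y$ in Lemma 4: a set $K\subseteq V_n\setminus\{y\}$ with $|K|\le(|V_n|-1)/2$ satisfies $|\partial K|\ge\varphi(|K|)$ by hypothesis. So at most $e^{\kappa m}$ tight cuts of size $m$ separate $x$ from $y$. If both sides of a tight cut have at least $r$ vertices, the profile inequality for the smaller side and the monotonicity of $\varphi$ show that it has at least $\varphi(r)$ edges; and $\varphi(r)\to\infty$ since $S<\infty$. For $q\le e^{-\kappa-1}$,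
$$\sum_{m\ge1}(e^\kappa q)^m\le\sum_{m\ge1}e^{-m}=\frac1{e-1}<1,\qquad\sum_{m\ge\varphi(r)}(e^\kappa q)^m\le\frac{e^{-\varphi(r)}}{1-e^{-1}}\le2e^{-\varphi(r)},$$
where the sums run over integers $m\ge1$. Lemma 2 gives both assertions, and $1-e^{-\kappa-1}=1-e^{-10S-5}$. $\blacksquare$

*Proof of Theorem 3.* Here there is no exhaustion with internal inequalities. We separate $x$ from infinity, represented by a contracted vertex $o$.

**Step 1: a finite cluster gives a closed cut around it.** Suppose $r\le|K(x)|<\infty$. Every component of $V\setminus K(x)$ is joined to $K(x)$ by an edge of the finite set $\partial K(x)$, so there are finitely many. Let $A$ be the union of $K(x)$ and the finite components. Then $A$ is finite and connected, $|A|\ge r$, and all components of $V\setminus A$ are infinite. An edge leaving $A$ joins $K(x)$ to an infinite component, so $\partial A\subseteq\partial K(x)$ is closed. It is nonempty because $G$ is infinite and connected, and $|\partial A|\ge\varphi(|A|)\ge\varphi(r)$.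

**Step 2: counting these cuts.** Let $W_R$ be the ball of radius $R$ about $x$, a finite set. Consider finite connected $A$ with $x\in A\subseteq W_R$, $|\partial A|=n$, and all components of $V\setminus A$ infinite. Contract $V\setminus W_R$ to a single vertex $o$ and delete loops. The result is a finite connected multigraph $H$ without loops, and boundaries of subsets of $W_R$ are unchanged, so the isoperimetric hypothesis of Lemma 4 holds. Each component of $V\setminus A$ is infinite, so it meets $V\setminus W_R$, and its image in $H$ is connected and contains $o$; so $V_H\setminus A$ is connected. By Lemma 4 there are at most $e^{\kappa n}$ such $A$ inside $W_R$. This bound does not depend on $R$, so there are at most $e^{\kappa n}$ in total.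

**Step 3: union bound.** For $q\le e^{-\kappa-1}$,
$$\mathbb P_p(r\le|K(x)|<\infty)\le\sum_{n\ge\max(1,\varphi(r))}(e^\kappa q)^n ,$$
which is at most $2e^{-\varphi(r)}$ as before, and for $r=1$ at most $\frac1{e-1}<1$. Hence $K(x)$ is infinite with positive probability, by the 0–1 law an infinite cluster exists a.s., and $p_c\le1-e^{-\kappa-1}=1-e^{-10S-5}$. For ordinary isoperimetric dimension $>1$ take $\varphi(s)=cs^{(d-1)/d}$ with $d>1$, for which $S<\infty$. $\blacksquare$

## 8. Ropes: the divergent side

We now prove Theorem 4. The graph consists of half-lines, grouped hierarchically: two half-lines form a rope, two ropes form a thicker rope, and so on. Cutting a rope of $2^k$ strands takes $2^k$ edges. The two halves of a level-$k$ rope are linked every $L_k$ steps. Long gaps between links help percolation to sever ropes; short gaps help isoperimetry. The spacing is chosen as large as the profile permits.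

**Step 1: reductions and choice of scales.** If $\varphi$ is bounded, take the half-line with $V_n=\{0,\dots,n\}$: a nonempty proper subset of a path has boundary at least $1\ge\varphi/\sup\varphi$, and for $p<1$ all clusters are finite a.s.

Let $\varphi$ be unbounded, and assume $s_0\ge1$. Replace $\varphi$ by $\psi(s)=\lambda\varphi(\max(s,s_0))$ with $\lambda>0$ small. This is nondecreasing, $\psi\ge\lambda\varphi$, and $\sum1/\psi(2^j)=\infty$ still. Also $\psi(16s)\le2\psi(s)$ for *all* $s\ge1$: this is the hypothesis if $s\ge s_0$, and if $s<s_0$ then $\psi(16s)\le\lambda\varphi(16s_0)\le2\lambda\varphi(s_0)=2\psi(s)$. An internal profile at least $\psi/2$ is at least $\frac\lambda2\varphi$. So we may assume $\varphi(16s)\le2\varphi(s)$ for all $s\ge1$ and, by the choice of $\lambda$, $\varphi(32)\le2$.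

For $k\ge1$ let
$$J_k=\max\{j:\varphi(2^j)\le2^k\},\quad\ell_k=J_k-3k-1,\quad L_k=2^{\ell_k},\quad X_k=4^kL_k,\qquad L_0=1 .$$
The maximum exists because $\varphi\to\infty$, and $J_1\ge5$. Since $\varphi(2^{J_k+4})\le2\varphi(2^{J_k})\le2^{k+1}$, we have $J_{k+1}\ge J_k+4$. So $\ell_1\ge1$ and $\ell_{k+1}\ge\ell_k+1$. Hence $L_k\mid L_{k+1}$ and $L_k\mid X_k$, $L_{k+1}\ge2L_k$, and
$$\varphi(2\cdot8^kL_k)=\varphi(2^{J_k})\le2^k,\qquad X_{k+1}-X_k\ge7\cdot4^kL_k,\qquad X_{k+1}-X_k\ge3\cdot4^kL_{k+1}.\tag{8}$$
The last two follow from $X_{k+1}=4\cdot4^kL_{k+1}$ and $L_{k+1}\ge2L_k$. For $J_k<j\le J_{k+1}$ we have $\varphi(2^j)>2^k$, so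
$$\sum_{k\ge1}2^{-k}(J_{k+1}-J_k)\ge\sum_{j>J_1}\frac1{\varphi(2^j)}=\infty.\tag{9}$$

**Step 2: the graph.** Let $x(0)=0$ and $x(i)=X_h$ for $2^{h-1}\le i<2^h$, $h\ge1$; this is nondecreasing in $i$. The vertices are the integer pairs $(i,m)$ with $i\ge0$ (the row) and $m\ge x(i)$ (the position). There are two kinds of edges.

* Horizontal edges $(i,m)(i,m+1)$.
* Links: if $i\ge1$ and $2^s$ is the largest power of $2$ dividing $i$, then for every $m\ge x(i)$ with $m\equiv L_{s+1}/2\pmod{L_{s+1}}$ there is an edge $(i,m)(i-2^s,m)$, called a link of level $s+1$.

For example, rows $1$ and $0$ are joined by links of level $1$, rows $2$ and $0$ by level $2$, rows $3$ and $2$ by level $1$, rows $4$ and $0$ by level $3$.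

A link of level $s+1$ sits at a position divisible by $2$ exactly $\ell_{s+1}-1$ times. As $\ell_1<\ell_2<\cdots$, all links at a given position have the same level $s+1$. At this position, $(i,m)$ can be an upper endpoint only if $2^s$ exactly divides $i$, and a lower endpoint (of a link from row $i+2^s$) only if $2^{s+1}\mid i$. So each vertex has at most one link, and all degrees are at most $3$.

**Step 3: ropes, blocks and the exhaustion.** A *level-$k$ rope* is a set of rows $R=[\alpha2^k,(\alpha+1)2^k)$. For $k\ge1$ it consists of two level-$(k-1)$ subropes. The only links between the subropes are level-$k$ links joining their first rows $(2\alpha+1)2^{k-1}$ and $2\alpha\cdot2^{k-1}$: any other row of the upper subrope is $i=(2\alpha+1)2^{k-1}+\rho$ with $0<\rho<2^{k-1}$, the largest power $2^s$ dividing $i$ is the one dividing $\rho$, and row $i-2^s$ is in the same subrope.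

A *level-$k$ block* is a set $R\times[\beta L_k,(\beta+1)L_k)$ all of whose vertices are present. Blocks are connected, by induction on $k$. A level-$0$ block is one vertex. For $k\ge1$, each subrope over the window is a chain of consecutive level-$(k-1)$ blocks, joined by horizontal edges, and the window contains exactly one level-$k$ link position, where the subropes are joined.

For $n\ge1$ let $V_n$ be the set of vertices with $m<X_{n+1}$. It uses exactly the rows $i<2^n$. Each row of $V_n$ is a path. If $1\le i<2^n$ and $2^{h-1}\le i<2^h$, the links from row $i$ to a lower row have level at most $h\le n$, and the row contains the positions $[X_h,X_{n+1})$, at least $L_h$ of them; so $V_n$ contains such a link. Hence $V_n$ is connected, and $(V_n)$ is an exhaustion by finite connected sets.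

**Step 4: isoperimetry.** We show that the internal profile is at least $\varphi/2$. Let $\emptyset\ne K\subseteq V_n$, $|K|\le|V_n|/2$, $b=|\partial_{G_n}K|\ge1$, and let $k\ge1$ satisfy $2^{k-1}\le b<2^k$. We claim $|K|\le2\cdot8^kL_k$. By (8) this gives $\varphi(|K|)\le2^k\le2b$, as desired.

If $k\ge n+1$, then $|K|\le|V_n|\le2^nX_{n+1}\le8^{n+1}L_{n+1}\le8^kL_k$.

Let $k\le n$. Consider the level-$k$ ropes $R_u=[u2^k,(u+1)2^k)$, $0\le u<2^{n-k}$. Put $y_0=X_k$ and $y_u=x(u2^k)$ for $u\ge1$. For $u\ge1$ all rows of $R_u$ start at the same $y_u=X_h$, with $k+1\le h\le n$, since the powers $2^{h-1}$ and $2^h$ around $u2^k$ are multiples of $2^k$. All $y_u$ and $X_{n+1}$ are multiples of $L_k$. So the level-$k$ blocks of the $R_u$ over $[y_u,X_{n+1})$ partition $V_n\setminus U$, where $U$ is the set of vertices with $i<2^k$, $m<X_k$, and $|U|\le2^kX_k=8^kL_k$.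

Call a block full, empty or mixed according to its intersection with $K$. Blocks are connected and disjoint, and a mixed block contains an edge of $\partial K$, so at most $b$ blocks are mixed. Each rope has at least $(X_{n+1}-X_n)/L_k\ge7\cdot4^n>b$ blocks, so it has an unmixed one. No rope has both a full and an empty block: otherwise each of its $2^k$ rows would contain an edge of $\partial K$ between them, giving $2^k>b$ edges. So each rope is of type F (unmixed blocks all full) or of type E (unmixed blocks all empty).

*All ropes have the same type.* For $u\ge1$, let $2^s$ be the largest power of $2$ dividing $u$. The ropes $R_u$ and $R_{u-2^s}$ are joined by links of level $s+k+1$ between rows $u2^k$ and $(u-2^s)2^k$. These relations connect every $u$ to $0$. So if both types occurred, some such pair would have different types. Let $2^{h-1}\le u2^k<2^h$; then $s+k+1\le h\le n$, and $L_{s+k+1}$ divides $X_h=y_u$ and $X_{n+1}$. So the number of these links in $V_n$ is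
$$\frac{X_{n+1}-X_h}{L_{s+k+1}}\ge\frac{X_{n+1}-X_n}{L_n}\ge7\cdot4^n .$$
Both endpoints of each link lie in blocks, since $m\ge X_h\ge X_k$ and $y_{u-2^s}\le X_h$. These link positions are spaced $L_{s+k+1}\ge L_k$ apart, so each block contains at most one of them. So at most $b$ of the links touch a mixed block, and the other ones, at least $7\cdot4^n-b$, join a full block to an empty one and lie in $\partial K$. Hence $b\ge7\cdot4^n-b$, so $b\ge3\cdot4^n>2^n\ge2^k>b$, a contradiction.

If all types are E, then $K$ is contained in $U$ and the mixed blocks, so $|K|\le|U|+b\,2^kL_k\le8^kL_k+4^kL_k\le2\cdot8^kL_k$. If all types are F, the same bound holds for $|V_n\setminus K|$, and $|V_n\setminus K|\ge|K|$. This proves the claim.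

**Step 5: severed ropes.** Now we look for closed cuts. Fix $p\in(0,1)$; for $p=0$ there is nothing to prove. We say that the horizontal edge $(i,m)(i,m+1)$ is at position $m$ in row $i$. For $k\ge1$ a *level-$k$ cell* is an interval $[m_0,m_0+L_k)$ with $m_0\equiv L_k/2\pmod{L_k}$; it runs from one level-$k$ link position to just before the next. For an interval $I$ over which all rows of a rope $R$ are present, define recursively:

* a level-$0$ rope is severed in $I$ if one of its horizontal edges at positions in $I$ is closed;
* a level-$k$ rope, $k\ge1$, is severed in $I$ if some level-$k$ cell $J\subseteq I$ has both subropes severed in $J$.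

So two rows are severed in $I$ if, between two consecutive link positions, each row has a closed edge. In general:

*Claim.* If $R$ is severed in $I$, there are $\mu(i)\in I$ for $i\in R$ such that the edge at position $\mu(i)$ in row $i$ is closed, and no link between rows $i,i'\in R$ at a position $m$ has $\mu(i)<m\le\mu(i')$.

We use induction on the level; level $0$ is clear. For level $k\ge1$ take the cell $J=[m_0,m_0+L_k)$ of the definition and the values $\mu(i)\in J$ given by induction for the two subropes. Links within a subrope are handled by induction. A link between the subropes has level $k$, so $m\equiv L_k/2\equiv m_0\pmod{L_k}$. But $\mu(i)<m\le\mu(i')$ with $\mu(i),\mu(i')\in J$ would give $m_0<m<m_0+L_k$, which is impossible.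

**Step 6: severing probabilities.** Let $s_k$ be the probability that a given level-$k$ rope is severed in a given level-$(k+1)$ cell. It does not depend on the choice: shifts by multiples of $L_{k+1}$ preserve cells of all levels $\le k+1$, and the definition treats all ropes of a level alike. The event depends only on the horizontal edges of the rope at positions in the cell. First, $s_0=1-p^{L_1}>0$. For $k\ge1$ put $r_k=L_{k+1}/L_k\ge2$. A level-$(k+1)$ cell starts at a multiple of $L_{k+1}/2$, hence of $L_k$, and has length $r_kL_k$, while level-$k$ cells start at odd multiples of $L_k/2$; so it contains exactly $r_k-1$ level-$k$ cells, which are disjoint. Events in disjoint cells and for different subropes are independent. Using $1-e^{-u}\ge\frac12\min(1,u)$ and $r_k-1\ge r_k/2$,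
$$s_k=1-(1-s_{k-1}^2)^{r_k-1}\ge\tfrac12\min\big(1,\tfrac12r_ks_{k-1}^2\big).$$
In particular all $s_k>0$. We show that $s_k\ge\frac12$ for infinitely many $k$. Suppose instead $s_k<\frac12$ for all $k\ge k_0\ge1$. Then for these $k$ the minimum is not $1$, so $s_k\ge\frac14r_ks_{k-1}^2$. Squaring at each level is compensated by the weight $2^{-k}$: the numbers $y_k=2^{-k}\log_2(1/s_k)\ge0$ (unrelated to the $y_u$ of Step 4) satisfy
$$y_k\le y_{k-1}-2^{-k}(\log_2r_k-2)=y_{k-1}-2^{-k}(J_{k+1}-J_k-5),$$
because $\log_2r_k=\ell_{k+1}-\ell_k=J_{k+1}-J_k-3$. Since $\sum5\cdot2^{-k}<\infty$, (9) forces $y_k\to-\infty$, a contradiction.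

**Step 7: closed cuts around every vertex.** Let $k\ge1$ with $s_k\ge\frac12$. Consider the rope $[0,2^k)$, all of whose rows are present from position $X_k$ on, and the interval $[X_k,X_{k+1}-1)$. By (8) its length is at least $3\cdot4^kL_{k+1}-1$. An interval of length $\ell$ contains at least $\lfloor\ell/L_{k+1}\rfloor-1$ disjoint level-$(k+1)$ cells, so this one contains at least $3\cdot4^k-2\ge4^k$. By independence, with probability at least $1-2^{-4^k}$ the rope is severed in one of them. In that case take $\mu$ from the claim and let
$$S_k=\{(i,m)\in V:i<2^k,\ m\le\mu(i)\}.$$
This set is finite. It contains every vertex with $m\le X_k$, since such a vertex has $x(i)\le X_k$, so $i<2^k$, and $\mu(i)\ge X_k$. All edges of $\partial S_k$ are closed: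

* the horizontal ones are those at positions $\mu(i)$, which are closed;
* a link between rows $<2^k$ that leaves $S_k$ would be at a position $m$ with $\mu(i)<m\le\mu(i')$, which the claim excludes;
* links to rows $\ge2^k$ occur only at $m\ge X_{k+1}>\mu(i)$, so they do not touch $S_k$.

The probabilities $1-2^{-4^k}$ tend to $1$ along an infinite set of $k$, so a.s. infinitely many of these events occur. Since $X_k\to\infty$, a.s. every vertex lies in a finite set whose boundary is closed, and every cluster is finite. As $p<1$ was arbitrary, $p_c=p_u=1$. $\blacksquare$
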